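# Khintchine's divergence theorem on every affine subspace

## 1. The real line: three lemmas and Khintchine's theorem

For real $x$ let $\|x\|=\operatorname{dist}(x,\mathbb Z)$, and let $\mathbb N=\{1,2,\dots\}$. For sets, $|\cdot|$ is Lebesgue measure on $\mathbb R$; for vectors, $|y|=\max_i|y_i|$. We start on the real line, where the theorem of these notes is Khintchine's theorem (its divergence half) and a direct proof is available.

**Special case ($n=1$).** Let $\psi:\mathbb N\to[0,\infty)$ be monotonic with $\sum_q\psi(q)=\infty$. Then for almost every $x\in\mathbb R$ we have $\|qx\|<\psi(q)$ for infinitely many $q\in\mathbb N$.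

The proof splits into lemmas that know nothing about arithmetic, followed by a short arithmetic part. The lemmas are stated in the generality needed later. Two textbook facts are used throughout. The first is Cauchy condensation: for nonincreasing $a\ge0$, $\sum_q a(q)=\infty$ if and only if $\sum_t2^ta(2^t)=\infty$. The second is the Lebesgue density theorem: almost every point of a measurable set is a density point of it.

### Normalizing the function

**Lemma 1.** Let $n\ge1$ and let $\psi:\mathbb N\to[0,\infty)$ be monotonic with $\sum\psi(q)^n=\infty$. There are $q_0\in\mathbb N$ and a nonincreasing $\hat\psi:\mathbb N\to(0,1]$ such that $\hat\psi(q)\le\psi(q)$ for $q\ge q_0$, $\hat\psi(q)\le q^{-1/n}$ for all $q$, and $\sum_t2^t\hat\psi(2^t)^n=\infty$.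

**Proof.** Suppose first that $\psi$ is nondecreasing. Divergence gives $q_0$ with $\psi(q_0)>0$; let $\psi_1$ be the constant $\psi(q_0)$, so $\psi_1\le\psi$ on $[q_0,\infty)$. Now suppose $\psi$ is nonincreasing; let $\psi_1=\psi$ and $q_0=1$. In this case $\psi>0$ everywhere, because a zero value would force zeros from then on and the sum would converge. In both cases $\psi_1$ is positive and nonincreasing, and $\sum\psi_1(q)^n=\infty$. Put $\hat\psi(q)=\min(\psi_1(q),q^{-1/n})$. It is nonincreasing, positive and at most $1$. By condensation $\sum_t2^t\psi_1(2^t)^n=\infty$. Since $2^t\hat\psi(2^t)^n=\min(2^t\psi_1(2^t)^n,1)$, and $\sum\min(a_t,1)$ diverges whenever $\sum a_t$ does ($a_t\ge0$), the last claim follows. $\blacksquare$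

### Thinning the scales

We will work at scales $2^t$, with $t$ in a sparse set $T$. The next lemma chooses $T$ so that the relevant quantities decay geometrically along $T$ while the divergent sum stays divergent.

**Lemma 2.** Let $\lambda,\omega,a>0$, and let $(x_t)_{t\in\mathbb N}$ be a nonincreasing sequence in $(0,1]$ with $x_t\to0$ and $\sum_t2^{\lambda t}x_t^\omega=\infty$. There is an infinite $T\subseteq\mathbb N$ such that

1. $\sum_{t\in T}2^{\lambda t}x_t^\omega=\infty$;
2. for every $\rho>0$ and $t\in T$, $\ \sum_{t'\in T,\,t'>t}x_{t'}^\rho\le(1-2^{-\rho})^{-1}x_t^\rho$;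
3. $a\,2^{\lambda t}x_t^\omega\ge t^{-2}$ for all $t\in T$.

**Proof.** For $k\ge0$ let $\Lambda_k=\{t\in\mathbb N:2^{-k-1}<x_t\le2^{-k}\}$. These sets partition $\mathbb N$ because $0<x_t\le1$, and they are finite because $x_t\to0$. If $\Lambda_k\ne\emptyset$, let $t_k=\max\Lambda_k$. Since $x_t$ is nonincreasing, $t_k$ increases with $k$. The largest element of a level carries a fixed proportion of the level's sum:
$$\sum_{t\in\Lambda_k}2^{\lambda t}x_t^\omega\le2^{-k\omega}\sum_{t\le t_k}2^{\lambda t}\le\frac{2^{-k\omega}2^{\lambda t_k}}{1-2^{-\lambda}}\le\frac{2^\omega}{1-2^{-\lambda}}\,2^{\lambda t_k}x_{t_k}^\omega,$$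
where the last step uses $2^{-k}<2x_{t_k}$. Hence $\sum_k2^{\lambda t_k}x_{t_k}^\omega=\infty$. Let $T=\{t_k:\ a2^{\lambda t_k}x_{t_k}^\omega\ge t_k^{-2}\}$. The discarded terms sum to at most $a^{-1}\sum t^{-2}<\infty$, so 1 holds, and therefore $T$ is infinite. Property 3 is the definition of $T$. For 2, let $t=t_k$. Since $x_{t_{k'}}\le2^{-k'}$ and $x_{t_k}>2^{-k-1}$,
$$\sum_{t'\in T,\,t'>t}\frac{x_{t'}^\rho}{x_t^\rho}\le\sum_{k'>k}2^{\rho(k+1-k')}=\sum_{i\ge0}2^{-\rho i}=\frac1{1-2^{-\rho}}.\qquad\blacksquare$$

For $\rho=1$ the constant is $2$. Removing finitely many elements from $T$ destroys none of the three properties.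

### A second-moment lemma

At scale $t$ we shall have rational points $P_v$ with denominators $q_v$. Around each we put a long interval $H_v$ of length $\delta_t/q_v$ and a short one $b_v$ of length $2\varepsilon_t/q_v$. The long intervals measure how evenly the points are spread, and the short ones are what we want to hit.

**Lemma 3.** Let $T\subseteq\mathbb N$ be infinite; for $t\in T$ let $\varepsilon_t,\delta_t>0$ and $c_t=\varepsilon_t/\delta_t$. Assume that

- (A1) there is $K$ with $\sum_{t'\in T,\,t'>t}\varepsilon_{t'}\le K\varepsilon_t$ for all $t\in T$;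
- (A2) $c_t\le\frac12$ for all $t\in T$, and $\sum_{t\in T}c_t=\infty$;
- (A3) $\delta_t\to0$ as $t\to\infty$ in $T$.

Let $I$ be a bounded open interval of length $\ell>0$, and let $N$ be such that $6\delta_t\le\ell$ for all $t\in T$ with $t\ge N$. For each such $t$ let $F_t$ be a finite set, each $v\in F_t$ carrying a point $P_v\in\mathbb R$ and an integer $q_v\in\mathbb N$. Put
$$H_v=\Big(P_v-\frac{\delta_t}{2q_v},P_v+\frac{\delta_t}{2q_v}\Big),\qquad b_v=\Big(P_v-\frac{\varepsilon_t}{q_v},P_v+\frac{\varepsilon_t}{q_v}\Big),\qquad A_t=\bigcup_{v\in F_t}b_v .$$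
Assume that

- (F1) for each $t$, the intervals $H_v$ $(v\in F_t)$ are pairwise disjoint;
- (F2) for each $t$, all $H_v$ $(v\in F_t)$ lie in the $3\delta_t$-neighborhood of $I$, and $I\subseteq\bigcup_{v\in F_t}[P_v-3\delta_t/q_v,\,P_v+3\delta_t/q_v]$;
- (F3) if $t<t'$, $v\in F_t$, $v'\in F_{t'}$ and $b_v\cap b_{v'}\ne\emptyset$, then $q_{v'}>\frac12q_v$.

Then $\limsup_tA_t=\bigcap_{N'}\bigcup_{t\ge N'}A_t$ is contained in $\overline I$ and has measure at least $\ell/432$.

**Step 1: the size of $A_t$.** The aim is to show $|A_t|\asymp c_t\ell$. Since $\varepsilon_t=c_t\delta_t\le\delta_t/2$, we have $b_v\subseteq H_v$. So the $b_v$ $(v\in F_t)$ are disjoint, and $|b_v|=2c_t|H_v|$. By the covering in (F2), $\sum_{v\in F_t}6\delta_t/q_v\ge\ell$, that is, $\sum|H_v|\ge\ell/6$. The $H_v$ are disjoint and lie in an interval of length $\ell+6\delta_t\le2\ell$, so $\sum|H_v|\le2\ell$. Hence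
$$\tfrac13c_t\ell\le|A_t|\le4c_t\ell.\tag{1}$$

**Step 2: overlaps between two scales.** The aim is to bound $|A_t\cap A_{t'}|$ for $t<t'$. Fix $v\in F_t$ and consider those $v'\in F_{t'}$ for which $b_{v'}$ meets $b_v$. By (F3),
$$|b_{v'}|=\frac{2\varepsilon_{t'}}{q_{v'}}<\frac{4\varepsilon_{t'}}{q_v}=\frac{2\varepsilon_{t'}}{\varepsilon_t}|b_v|.\tag{2}$$
Split them according to the size of $H_{v'}$.

If $|H_{v'}|\le|b_v|$, then $H_{v'}$, which contains $b_{v'}$ and so meets $b_v$, lies in the concentric triple of $b_v$. These $H_{v'}$ are disjoint, so their total length is at most $3|b_v|$, and the corresponding $b_{v'}$ have total length at most $2c_{t'}\cdot3|b_v|$.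

If $|H_{v'}|>|b_v|$, there are at most two such $v'$. Indeed, given three disjoint intervals meeting the interval $b_v$, the middle one lies between a point of $b_v$ to its left and a point of $b_v$ to its right. It is therefore contained in $b_v$ and is not longer than $b_v$. By (2), each of the at most two contributes at most $\frac{2\varepsilon_{t'}}{\varepsilon_t}|b_v|$.

Therefore
$$|A_{t'}\cap b_v|\le\Big(6c_{t'}+\frac{4\varepsilon_{t'}}{\varepsilon_t}\Big)|b_v|,\tag{3}$$
and, summing over $v\in F_t$,
$$|A_t\cap A_{t'}|\le\Big(6c_{t'}+\frac{4\varepsilon_{t'}}{\varepsilon_t}\Big)|A_t|.\tag{4}$$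

**Step 3: the second moment.** The aim is to turn (1) and (4) into a lower bound for unions. Let $N'\ge N$, let $M>N'$ be large enough that $T'=T\cap[N',M]$ is nonempty, and put $S=\sum_{t\in T'}c_t>0$ and $\nu=\sum_{t\in T'}\mathbf 1_{A_t}$. By (1), $\int\nu\ge\ell S/3$. By (4), (A1) and (1),
$$\int\nu^2=\sum_{t\in T'}|A_t|+2\sum_{t<t'}|A_t\cap A_{t'}|\le\sum_{t\in T'}|A_t|\,(1+12S+8K)\le4\ell S\,(1+8K+12S).$$
The function $\nu$ vanishes off $\bigcup_{t\in T'}A_t$, so Cauchy–Schwarz gives
$$\Big|\bigcup_{t\in T'}A_t\Big|\ge\frac{(\int\nu)^2}{\int\nu^2}\ge\frac{\ell S}{36(1+8K+12S)}.$$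
As $M\to\infty$ we have $S\to\infty$ by (A2), so $|\bigcup_{t\ge N'}A_t|\ge\ell/432$ for every $N'\ge N$. These unions decrease as $N'$ grows and lie in a bounded set, so $|\limsup_tA_t|\ge\ell/432$. Finally, $A_t$ lies in the $3\delta_t$-neighborhood of $I$ and $\delta_t\to0$, so $\limsup_tA_t\subseteq\overline I$. $\blacksquare$

The constant $1/432$ does not depend on $I$, and this is enough to get full measure.

**Lemma 4.** If $E\subseteq\mathbb R$ is Borel, $c>0$, and $|E\cap I|\ge c|I|$ for every bounded open interval $I$, then $|\mathbb R\setminus E|=0$.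

**Proof.** Otherwise $\mathbb R\setminus E$ has a density point $x$, so $|(\mathbb R\setminus E)\cap(x-r,x+r)|/2r\to1$ as $r\to0$. But this ratio is at most $1-c$ for all $r$. $\blacksquare$

### Proof of the special case

Take $\hat\psi$ and $q_0$ from Lemma 1 with $n=1$, and put $\varepsilon_t=\frac12\hat\psi(2^t)$, $\delta_t=2^{-t}$, $c_t=\frac12\,2^t\hat\psi(2^t)\le\frac12$. Apply Lemma 2 with $x_t=\hat\psi(2^t)$, $\lambda=\omega=1$, $a=\frac12$ to get $T$. Then (A1) holds with $K=2$, and (A2) and (A3) hold.

Fix $I$ and $N$ as in Lemma 3. Let $F_t$ be the set of reduced fractions $P_v=p/q$ with $q_v=q\le2^t$ and $\operatorname{dist}(P_v,I)\le\delta_t/q_v$. It is finite. The arithmetic input is that distinct fractions repel: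
$$P_u\ne P_v\ \Longrightarrow\ |P_u-P_v|\ge\frac1{q_uq_v}\ge\frac{2^{-t}}{q_u}=\frac{\delta_t}{q_u}\qquad\text{when } q_v\le2^t.$$

For (F1), let $u\neq v$ with $q_u\le q_v$. Then $|P_u-P_v|\ge\delta_t/q_u\ge\frac{\delta_t}{2q_u}+\frac{\delta_t}{2q_v}$.

For (F2), Dirichlet's theorem gives for each $x\in I$ a pair with $1\le q\le2^t$ and $|qx-p|\le2^{-t}$. Reducing $p/q$ to lowest terms keeps $|x-p/q|$ and only lowers $q$, so $|x-P_v|\le\delta_t/q_v$ for some $v\in F_t$. The $H_v$ lie within $\frac32\delta_t$ of $I$.

For (F3), suppose $t<t'$, $b_v\cap b_{v'}\ne\emptyset$ and $q_{v'}\le\frac12q_v$. Both fractions are reduced with different denominators, so $P_v\ne P_{v'}$ and $|P_v-P_{v'}|\ge\delta_t/q_{v'}$. On the other hand, $\varepsilon_{t'}\le\varepsilon_t\le\delta_t/2$, so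
$$|P_v-P_{v'}|<\frac{\varepsilon_t}{q_v}+\frac{\varepsilon_{t'}}{q_{v'}}\le\frac{3\varepsilon_t}{2q_{v'}}\le\frac{3\delta_t}{4q_{v'}},$$
a contradiction.

Let $E$ be the Borel set of $x$ for which infinitely many $t\in T$ admit $q\le2^t$ and $p$ with $|qx-p|\le\varepsilon_t$. Lemma 3 gives $|E\cap I|\ge|I|/432$ for every $I$, and Lemma 4 gives $|\mathbb R\setminus E|=0$. Let $x\in E$ be irrational. For each such $t$ and $q$, $\|qx\|\le\frac12\hat\psi(2^t)<\hat\psi(q)$, because $q\le2^t$. If only finitely many $q$ occurred, a fixed $q$ would serve infinitely many $t$, so $\|qx\|\le\frac12\hat\psi(2^t)\to0$ and $qx\in\mathbb Z$, which is impossible. So infinitely many $q$ occur, and for those with $q\ge q_0$ we have $\|qx\|<\psi(q)$. $\blacksquare$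

## 2. Points confined to an affine subspace

For $y\in\mathbb R^n$ write $\|qy\|=\max_i\operatorname{dist}(qy_i,\mathbb Z)$, and for $\psi:\mathbb N\to[0,\infty)$ put
$$\mathcal S_n(\psi)=\{y\in\mathbb R^n:\ \|qy\|<\psi(q)\text{ for infinitely many }q\in\mathbb N\}.$$

**Definition.** A submanifold $\mathcal M\subseteq\mathbb R^n$ of dimension $d\ge1$ is of *Khintchine type for divergence* if, for every monotonic $\psi:\mathbb N\to[0,\infty)$ with $\sum\psi(q)^n=\infty$, almost every point of $\mathcal M$ (for the induced $d$-dimensional Lebesgue measure) lies in $\mathcal S_n(\psi)$.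

By Khintchine's theorem $\mathbb R^n$ itself has this property. The exponent in the series is the ambient dimension $n$, while "almost every" refers to a null set of $\mathbb R^n$ when $d<n$, so the theorem on $\mathbb R^n$ says nothing about a given $\mathcal M$. A small example is $\mathcal M=\mathbb R\times\{0\}\subset\mathbb R^2$. If $\psi$ is monotonic and $\sum\psi^2=\infty$, then $\sum\min(\psi,1)^2=\infty$, hence $\sum\min(\psi,1)=\infty$. The special case gives $\|qx\|<\psi(q)$ infinitely often for almost every $x$, and $\|q\cdot0\|=0<\psi(q)$ for those $q$. So this line is of Khintchine type for divergence. But it contains many rational points, and a line such as $\mathbb R\times\{\sqrt2\}$ contains none.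

The question, taken from Jing-Jing Huang, "Extremal affine subspaces and Khintchine-Jarník type theorems", arXiv:2208.04255 (2022), is whether all affine subspaces are of Khintchine type for divergence. They are, and no Diophantine condition is needed.

**Theorem 1.** Let $\mathcal L\subseteq\mathbb R^n$ be an affine subspace of dimension $d\ge1$ and let $\psi:\mathbb N\to[0,\infty)$ be monotonic with $\sum\psi(q)^n=\infty$. Then almost every point of $\mathcal L$ lies in $\mathcal S_n(\psi)$.

**Reduction to lines.** The purpose is to return to one real variable. The set $\mathcal S_n(\psi)$ is a limsup of open sets, hence Borel. Write $\mathcal L=b+V$, pick a unit vector $u\in V$, and let $W=V\cap u^\perp$. The map $(z,x)\mapsto b+z+xu$ is an isometry of $W\times\mathbb R$ onto $\mathcal L$. If the theorem holds on each line $b+z+\mathbb Ru$, then Fubini shows that $\mathcal L\setminus\mathcal S_n(\psi)$ is null in $\mathcal L$. So let $\mathcal L$ be a line. Since $\mathcal S_n(\psi)$ is invariant under permutations of coordinates, we may assume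
$$\mathcal L=\{(x,\alpha+x\beta):x\in\mathbb R\},\qquad\alpha,\beta\in\mathbb R^m,\quad m=n-1.$$
The change of parameter is affine, so null sets correspond to null sets in $x$.

**What must be solved.** For integers $q\ge1$, $p$, $r_j$,
$$q(\alpha_j+x\beta_j)-r_j=(q\alpha_j+p\beta_j-r_j)+\beta_j(qx-p).\tag{5}$$
So it is enough to find, for infinitely many $t$, integer vectors with
$$q\le2^t,\qquad|qx-p|\le\varepsilon_t,\qquad|q\alpha_j+p\beta_j-r_j|\le\sigma_{t,j}\quad(1\le j\le m),\tag{6}$$
where $\varepsilon_t$ and $\sigma_{t,j}$ are small multiples of $\psi(2^t)$. The last conditions do not involve $x$. They say that the rational point $(p/q,r/q)$ is close to $\mathcal L$, and they restrict which fractions $p/q$ may be used. Let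
$$G_t=\{v=(q,p,r)\in\mathbb N\times\mathbb Z\times\mathbb Z^m:\ q\le2^t,\ |q\alpha_j+p\beta_j-r_j|\le\sigma_{t,j}\text{ for all }j\},\qquad q_v=q,\quad P_v=p/q.$$
If the $\sigma_{t,j}$ do not increase with $t$, then
$$t<t',\quad v\in G_{t'},\quad q_v\le2^t\ \Longrightarrow\ v\in G_t.\tag{7}$$

As an example, let $n=2$ and $\mathcal L=\{(x,\sqrt2)\}$, so $\alpha=\sqrt2$ and $\beta=0$, and let $t=4$, $\sigma_4=\frac1{10}$. Among $1\le q\le16$ only $q=5$ ($5\sqrt2=7.071\ldots$) and $q=12$ ($12\sqrt2=16.970\ldots$) satisfy $\|q\sqrt2\|\le\frac1{10}$; the near miss is $q=7$, with $7\sqrt2=9.8994\ldots$. So $G_4$ consists of $(5,p,7)$ and $(12,p,17)$ with $p\in\mathbb Z$, and the available points are $p/5$ and $p/12$.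

**What changes.** Minkowski's theorem will replace Dirichlet's: every $x$ is within $\delta_t/q_v$ of some $P_v$, $v\in G_t$, where now
$$\delta_t=\frac1{2^t\prod_j\sigma_{t,j}}.$$
But distinct fractions with denominators at most $2^t$ still only repel by $1/(q_uq_v)\ge2^{-t}/q_u$. In Section 1 this was exactly $\delta_t/q_u$, and it gave both (F1) and (F3). Now it falls short by the factor $\prod_j\sigma_{t,j}$, which tends to $0$ in the application when $m\ge1$. Hence (F1) and (F3) must be obtained in another way.

## 3. Two attempts at separation, and where they stop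

**Discarding small denominators.** One could try to keep only denominators in $(\eta2^t,2^t]$ for a small fixed $\eta$. When $n=1$ this loses little: the $x\in[0,1)$ within $2^{-t}/q$ of a fraction with denominator $q\le\eta2^t$ have measure at most $\sum_{q\le\eta2^t}q\cdot2\cdot2^{-t}/q\le2\eta$. On the line $\{(x,0)\}$ in $\mathbb R^2$, all $(q,p,0)$ with $q\le2^t$ belong to $G_t$, and the same computation with $\delta_t=1/(2^t\sigma_t)$ gives the bound $2\eta/\sigma_t$, which says nothing when $\sigma_t$ is small. Nothing better is true either: once the integer part of $\eta2^t$ is at least $1/\delta_t$, Dirichlet's theorem puts every $x$ within $\delta_t/q$ of a fraction with $q\le\eta2^t$. The attempt needs an upper bound for the number of rational points near $\mathcal L$, and an arbitrary line does not provide one.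

**Greedy selection.** One can instead force the points apart. List the $v\in G_t$ with $\operatorname{dist}(P_v,I)\le\delta_t/q_v$ in order of nondecreasing $q_v$, and go through the list, selecting $v$ if and only if $|P_v-P_u|\ge\delta_t/q_u$ for all previously selected $u$. Then (F1) holds as in Section 1. For the covering in (F2), let $x\in I$ and let $v\in G_t$ satisfy $|x-P_v|\le\delta_t/q_v$. Either $v$ is selected, or an earlier selected $u$ has $|x-P_u|\le\delta_t/q_v+\delta_t/q_u\le2\delta_t/q_u$.

The attempt stops at (F3). Let $v$ be selected at scale $t$ and $v'$ at scale $t'>t$, with $b_v\cap b_{v'}\neq\emptyset$ and $q_{v'}\le\frac12q_v$. As in Section 1, $|P_v-P_{v'}|<\delta_t/q_{v'}$, and $v'\in G_t$ by (7). If $v'$ was also selected at scale $t$, this is a contradiction. But $v'$ may have been rejected at scale $t$ because of some $u$, and then the rule compares $v$ only with $u$ and not with $v'$.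

Here is such a configuration of three points; it is a test of the selection rule alone, not of a particular line. Let
$$(q_u,P_u)=(1,0),\qquad(q_{v'},P_{v'})=(3,\tfrac13),\qquad(q_v,P_v)=(1000,0.335).$$
Take $\delta_t=0.335$, $\varepsilon_t=0.16$ and $\delta_{t'}=0.3$, $\varepsilon_{t'}=0.006$. At scale $t$, $u$ is selected, $v'$ is rejected since $\frac13<0.335$, and $v$ is selected since $0.335\ge0.335$. At scale $t'$, $v'$ is selected since $\frac13\ge0.3$. Now $b_v=(0.33484,\,0.33516)$ lies inside $b_{v'}=(\frac13-0.002,\,\frac13+0.002)$. So $|A_{t'}\cap b_v|=|b_v|$, while (3) would require at most $(6\cdot0.02+4\cdot0.006/0.16)|b_v|=0.27\,|b_v|$.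

## 4. Dominated points and the main proposition

The remedy is to refuse $v$ as soon as *any* element of $G_t$, selected or not, has a much smaller denominator and lies too close. Being in $G_t$ passes from $t'$ down to $t$ by (7); being selected does not.

**Definition.** A vector $v\in G_t$ is *dominated at scale $t$* if there is $v'\in G_t$ with
$$q_{v'}\le\tfrac12q_v\quad\text{and}\quad|P_v-P_{v'}|<\frac{\delta_t}{q_{v'}}.$$
Let $C_t$ be the set of $v\in G_t$ that are not dominated at scale $t$.

In the example $\{(x,\sqrt2)\}$, $t=4$, $\sigma_4=\frac1{10}$ we have $\delta_4=\frac{10}{16}=0.625$. Every point $p/12$ lies within $0.1$ of some $p'/5$, and $0.1<0.625/5=0.125$, while $5\le\frac{12}2$. So every $(12,p,17)$ is dominated. No $(5,p,7)$ is dominated, since no denominator at most $2$ occurs. Thus $C_4=\{(5,p,7):p\in\mathbb Z\}$. In the three-point configuration above, if the three points come from $G_t$, then $v$ is dominated by $v'$.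

Throwing points away might destroy the covering. It does not, because dominating points can be chained, the denominators at least halve along a chain, and the distances form a geometric series. This is Step 2 below.

**Proposition 5.** Let $m\ge0$ and $\alpha,\beta\in\mathbb R^m$. Let $T\subseteq\mathbb N$ be infinite. For $t\in T$ let $\varepsilon_t>0$ and $\sigma_{t,1},\dots,\sigma_{t,m}\in(0,1)$, and put
$$\delta_t=\frac1{2^t\prod_j\sigma_{t,j}},\qquad c_t=\frac{\varepsilon_t}{\delta_t}=2^t\varepsilon_t\prod_j\sigma_{t,j}.$$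
Assume that

- (B1) $\varepsilon_t$ and each $\sigma_{t,j}$ are nonincreasing in $t\in T$;
- (B2) there is $K$ with $\sum_{t'\in T,\,t'>t}\varepsilon_{t'}\le K\varepsilon_t$ for all $t\in T$;
- (B3) $c_t\le\frac12$ for all $t\in T$, and $\sum_{t\in T}c_t=\infty$;
- (B4) $\delta_t<1$ for all $t\in T$, and $\delta_t\to0$ as $t\to\infty$ in $T$.

Then for almost every $x\in\mathbb R$ there are infinitely many $t\in T$ for which some $(q,p,r)\in\mathbb N\times\mathbb Z\times\mathbb Z^m$ satisfies (6).

We use Minkowski's linear forms theorem: if $L_1,\dots,L_k$ are real linear forms in $k$ variables with determinant $D\ne0$ and $a_1,\dots,a_k>0$ satisfy $a_1\cdots a_k\ge|D|$, then some nonzero integer vector satisfies $|L_i|\le a_i$ for all $i$.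

**Step 1: every $x$ is close to a point of $G_t$.** We show that for every $x\in\mathbb R$ and $t\in T$ there is $v\in G_t$ with $|x-P_v|\le\delta_t/q_v$. The $m+2$ linear forms $q$, $qx-p$, $q\alpha_j+p\beta_j-r_j$ in the variables $(q,p,r)$ have a triangular matrix with diagonal entries $1,-1,\dots,-1$, so their determinant is $\pm1$. Also $2^t\cdot\delta_t\cdot\prod_j\sigma_{t,j}=1$. Minkowski's theorem gives a nonzero integer vector at which these forms are at most $2^t$, $\delta_t$, $\sigma_{t,j}$ in absolute value. If $q=0$, then $|p|\le\delta_t<1$ gives $p=0$, and then $|r_j|\le\sigma_{t,j}<1$ gives $r=0$, a contradiction. So $q\ne0$, and after a change of sign $q\ge1$. Dividing $|qx-p|\le\delta_t$ by $q$ gives the claim.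

**Step 2: the undominated points still cover.** We show that for every $x\in\mathbb R$ and $t\in T$ there is $v\in C_t$ with $|x-P_v|\le2\delta_t/q_v$. Start with $v_0$ from Step 1. If $v_k\notin C_t$, choose $v_{k+1}\in G_t$ with $q_{v_{k+1}}\le\frac12q_{v_k}$ and $|P_{v_k}-P_{v_{k+1}}|<\delta_t/q_{v_{k+1}}$. Denominators are positive integers that at least halve, so the chain stops at some $v_k\in C_t$. Since $q_{v_k}\le2^{-(k-i)}q_{v_i}$, we have $1/q_{v_i}\le2^{-(k-i)}/q_{v_k}$, and
$$|x-P_{v_k}|\le\frac{\delta_t}{q_{v_0}}+\sum_{i=1}^{k}\frac{\delta_t}{q_{v_i}}\le\frac{\delta_t}{q_{v_k}}\sum_{i=0}^k2^{-(k-i)}\le\frac{2\delta_t}{q_{v_k}}.$$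

**Step 3: greedy selection inside $C_t$.** The aim is to define $F_t$ and verify (F1) and (F2). Fix a bounded open interval $I$ of length $\ell>0$, and by (B4) choose $N$ with $6\delta_t\le\ell$ for all $t\in T$, $t\ge N$. For such $t$ consider the $v\in C_t$ with $\operatorname{dist}(P_v,I)\le2\delta_t/q_v$. There are finitely many: $q\le2^t$, then $p$ is bounded, and then so is $r$. List them with $q_v$ nondecreasing and go through the list, selecting $v$ if and only if $|P_v-P_u|\ge\delta_t/q_u$ for every previously selected $u$. Let $F_t$ be the set of selected vectors.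

For (F1), if $u$ precedes $v$ in $F_t$, then $q_u\le q_v$ and $|P_u-P_v|\ge\delta_t/q_u\ge\frac{\delta_t}{2q_u}+\frac{\delta_t}{2q_v}$, so $H_u\cap H_v=\emptyset$. In particular, two vectors with the same $P$ and different $r$ are never both selected.

For (F2), each point of $H_v$ is within $\frac{2\delta_t}{q_v}+\frac{\delta_t}{2q_v}<3\delta_t$ of $I$. Given $x\in I$, take $v\in C_t$ from Step 2; since $x\in I$, it is in the list. If it is selected, then $x\in[P_v-3\delta_t/q_v,P_v+3\delta_t/q_v]$. If not, an earlier selected $u$ has $q_u\le q_v$ and $|P_v-P_u|<\delta_t/q_u$, so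
$$|x-P_u|\le\frac{2\delta_t}{q_v}+\frac{\delta_t}{q_u}\le\frac{3\delta_t}{q_u}.$$

**Step 4: points at different scales.** The aim is (F3), the place where the greedy selection alone stopped. Let $t<t'$ in $T$, $t\ge N$, $v\in F_t$, $v'\in F_{t'}$, $b_v\cap b_{v'}\ne\emptyset$, and suppose $q_{v'}\le\frac12q_v$. Then $q_{v'}\le2^t$, so $v'\in G_t$ by (7), whether or not $v'$ was selected at scale $t$. By (B1) $\varepsilon_{t'}\le\varepsilon_t$, and by (B3) $\varepsilon_t\le\delta_t/2$, so
$$|P_v-P_{v'}|<\frac{\varepsilon_t}{q_v}+\frac{\varepsilon_{t'}}{q_{v'}}\le\frac{\varepsilon_t}{2q_{v'}}+\frac{\varepsilon_t}{q_{v'}}=\frac{3\varepsilon_t}{2q_{v'}}\le\frac{3\delta_t}{4q_{v'}}<\frac{\delta_t}{q_{v'}}.$$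
Thus $v'$ dominates $v$ at scale $t$, contradicting $v\in C_t$.

**Step 5: conclusion.** Conditions (A1), (A2), (A3) are contained in (B2), (B3), (B4), so Lemma 3 applies to the families $F_t$. Let $E$ be the set of $x$ for which (6) is solvable for infinitely many $t\in T$. For each $t$ the set of $x$ with (6) solvable is a countable union of closed intervals, so $E$ is Borel. If $x\in b_v$ with $v\in F_t\subseteq G_t$, then $|q_vx-p|<\varepsilon_t$, so (6) is solvable at scale $t$. Hence $\limsup_tA_t\subseteq E\cap\overline I$, and $|E\cap I|\ge|I|/432$. Since $I$ was arbitrary, Lemma 4 gives $|\mathbb R\setminus E|=0$. $\blacksquare$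

## 5. Proof of Theorem 1

By Section 2 we may take $\mathcal L=\{(x,\alpha+x\beta):x\in\mathbb R\}$ with $m=n-1$. Let $\hat\psi$ and $q_0$ be as in Lemma 1.

**Choice of parameters.** Let $\kappa=\dfrac1{2(1+|\beta|)}\le\frac12$ (with $|\beta|=0$ if $m=0$), and put
$$\varepsilon_t=\sigma_{t,j}=\kappa\hat\psi(2^t),\qquad c_t=2^t\varepsilon_t\prod_j\sigma_{t,j}=\kappa^n2^t\hat\psi(2^t)^n\le\kappa^n\le\tfrac12,$$
where $\hat\psi(2^t)^n\le2^{-t}$ was used. Apply Lemma 2 with $x_t=\hat\psi(2^t)$, $\lambda=1$, $\omega=n$, $a=\kappa^n$ to obtain $T$.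

**Checking the hypotheses.** Since $\hat\psi\le1$, $\sigma_{t,j}\le\frac12<1$, and (B1) holds by monotonicity. Property 2 of Lemma 2 with $\rho=1$ gives (B2) with $K=2$. Property 1 gives (B3). By property 3, $c_t\ge t^{-2}$ on $T$, so
$$\delta_t=\frac{\varepsilon_t}{c_t}\le t^2\hat\psi(2^t)\le t^22^{-t/n}\to0,$$
and after removing finitely many elements from $T$ we have $\delta_t<1$ throughout, which is (B4).

**From (6) to $\mathcal S_n(\psi)$.** By Proposition 5, almost every $x$ admits infinitely many $t\in T$ with a solution of (6); we may take $x$ irrational. Let $y=(x,\alpha+x\beta)$. Since $q\le2^t$,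
$$|qx-p|\le\kappa\hat\psi(2^t)<\hat\psi(2^t)\le\hat\psi(q),$$
and by (5)
$$|q(\alpha_j+x\beta_j)-r_j|\le|q\alpha_j+p\beta_j-r_j|+|\beta_j||qx-p|\le\kappa(1+|\beta|)\hat\psi(2^t)=\tfrac12\hat\psi(2^t)<\hat\psi(q).$$
So $\|qy\|<\hat\psi(q)$. If only finitely many $q$ occurred, one fixed $q$ would occur for infinitely many $t$, so $\|qx\|\le\kappa\hat\psi(2^t)\to0$ along these $t$ and $qx\in\mathbb Z$, contradicting irrationality. So infinitely many $q$ occur, and for those with $q\ge q_0$ we have $\|qy\|<\hat\psi(q)\le\psi(q)$. Hence $y\in\mathcal S_n(\psi)$. $\blacksquare$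

## 6. Weights and ruled manifolds

For $w\in(0,\infty)^n$ with $\sum_jw_j=n$ let
$$\mathcal S_n(\psi,w)=\{y\in\mathbb R^n:\ \|qy_j\|<\psi(q)^{w_j}\ (1\le j\le n)\text{ for infinitely many }q\}.$$
For $w=(1,\dots,1)$ this is $\mathcal S_n(\psi)$; for $n=2$ and $w=(\frac32,\frac12)$ the first coordinate must be approximated better than the second.

**Theorem 2.** Let $\psi$ be monotonic with $\sum\psi(q)^n=\infty$ and let $w$ be as above.

(i) For every affine subspace $\mathcal L$ of dimension $d\ge1$, almost every point of $\mathcal L$ lies in $\mathcal S_n(\psi,w)$.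

(ii) Let $\mathcal M\subseteq\mathbb R^n$ be a $d$-dimensional $C^1$ submanifold, $d\ge1$, that is covered, up to a null set, by countably many sets $\Phi(U)\subseteq\mathcal M$, where $U\subseteq\mathbb R^{d-1}\times\mathbb R$ is open, $\Phi(z,x)=a(z)+x\,b(z)$ is locally Lipschitz on $U$, and $b\ne0$. Then almost every point of $\mathcal M$ lies in $\mathcal S_n(\psi,w)$. In particular $\mathcal M$ is of Khintchine type for divergence.

**Proof of (i).** The one new point is which coordinate to use as the parameter. As $\mathcal S_n(\psi,w)$ is Borel, Fubini reduces to a line with direction $u\ne0$. Let $J=\{j:u_j\ne0\}$ and choose $i\in J$ with $w_i=\max_{j\in J}w_j$. Parametrize the line by $x=y_i$ and $y_j=\alpha_j+x\beta_j$ for $j\ne i$, so $\beta_j=0$ for $j\notin J$. Let $\kappa=\frac1{2(1+|\beta|)}$ as before, take $\hat\psi$, $q_0$ from Lemma 1 and put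
$$\varepsilon_t=\kappa\hat\psi(2^t)^{w_i},\qquad\sigma_{t,j}=\kappa\hat\psi(2^t)^{w_j}\quad(j\ne i).$$
Because $\sum w_j=n$, again $c_t=\kappa^n2^t\hat\psi(2^t)^n\le\frac12$. Take $T$ from Lemma 2 with the same data as in Section 5. (B1) and (B3) hold as there, with $\sigma_{t,j}\le\kappa<1$. Property 2 with $\rho=w_i$ gives (B2) with $K=(1-2^{-w_i})^{-1}$. Also $\delta_t=\varepsilon_t/c_t\le t^2\hat\psi(2^t)^{w_i}\le t^22^{-tw_i/n}\to0$, so (B4) holds after removing finitely many $t$.

Let $x$ be irrational and let (6) be solved at scale $t$, with integers now written $r_j$ $(j\ne i)$. Then $|qx-p|\le\kappa\hat\psi(2^t)^{w_i}<\hat\psi(q)^{w_i}$. For $j\in J\setminus\{i\}$ we have $w_j\le w_i$ and $\hat\psi\le1$, so $\hat\psi^{w_i}\le\hat\psi^{w_j}$ and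
$$|qy_j-r_j|\le\kappa\hat\psi(2^t)^{w_j}+|\beta_j|\kappa\hat\psi(2^t)^{w_i}\le\tfrac12\hat\psi(2^t)^{w_j}<\hat\psi(q)^{w_j}.$$
For $j\notin J$ the second term is absent, and the same bound holds. If only finitely many $q$ occurred, a fixed $q$ would satisfy $\|qx\|\le\kappa\hat\psi(2^t)^{w_i}$ for infinitely many $t$, so $qx\in\mathbb Z$, which is impossible. Thus infinitely many $q$ occur, and for those with $q\ge q_0$ we have $\|qy_j\|<\psi(q)^{w_j}$ for all $j$. By Proposition 5 this holds for almost every $x$.

**Proof of (ii).** Let $B=\{(z,x)\in U:\Phi(z,x)\notin\mathcal S_n(\psi,w)\}$. It is Borel, since $\Phi$ is continuous. For each fixed $z$, the point $\Phi(z,x)$ runs through part of the line $a(z)+\mathbb Rb(z)$, affinely and injectively in $x$ because $b(z)\ne0$. By (i) the section $B_z$ is null in $\mathbb R$. By Fubini $B$ is Lebesgue-null in $\mathbb R^d$. Cover $U$ by countably many balls on which $\Phi$ is Lipschitz; Lipschitz maps send Lebesgue-null subsets of $\mathbb R^d$ to $\mathcal H^d$-null sets. So $\Phi(B)$ is $\mathcal H^d$-null,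 which means null for the induced measure on $\mathcal M$. Take the union over the countably many $\Phi$. The last sentence is the case $w=(1,\dots,1)$. $\blacksquare$

Three examples show what the hypothesis of (ii) asks for.

- Cylinders $\mathcal N\times\mathbb R$ over a $C^1$ submanifold $\mathcal N$: with local $C^1$ parametrizations $\varphi$ of $\mathcal N$, countably many of which cover, take $\Phi(z,x)=(\varphi(z),0)+x(0,\dots,0,1)$.
- Cones $\{x\xi:\xi\in\mathcal N,\ x>0\}$ over a $C^1$ submanifold $\mathcal N$ of the unit sphere: take $\Phi(z,x)=x\varphi(z)$, where $\varphi\ne0$.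
- The one-sheeted hyperboloid $y_1^2+y_2^2-y_3^2=1$: take $\Phi(z,x)=(\cos z,\sin z,0)+x(-\sin z,\cos z,1)$. Indeed $(\cos z-x\sin z)^2+(\sin z+x\cos z)^2-x^2=1$, and for fixed $x$ the first two coordinates trace the whole circle of radius $\sqrt{1+x^2}$. Other one-sheeted hyperboloids are images under invertible affine maps, which keep the form $a(z)+xb(z)$.

## 7. Hausdorff measures

**Theorem 3.** Let $\mathcal L$ be an affine subspace of dimension $d\ge1$ and let $s=d-1+s'$ with $\frac{n-1}n<s'<1$. Let $\psi:\mathbb N\to(0,\infty)$ be such that $g(q)=q^{1-s'}\psi(q)^{s'}$ is nonincreasing and $\sum_qq^{d-s}\psi(q)^{n-d+s}=\infty$. Then $\mathcal H^s(\mathcal L\cap\mathcal S_n(\psi))=\infty$.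

To see what the conditions mean, let $d=1$ and $\psi(q)=q^{-\tau}$. Then $g$ is nonincreasing if and only if $\tau\ge\frac{1-s}s$, and the series diverges if and only if $\tau\le\frac{2-s}{n-1+s}$. Clearing denominators, $\frac{1-s}s\le\frac{2-s}{n-1+s}$ is equivalent to $n-1\le ns$. So the hypothesis $s>\frac{n-1}n$ makes this range of $\tau$ nonempty.

Two cited theorems are used. The first is the Mass Transference Principle (Beresnevich–Velani, *Ann. of Math.* 164 (2006), Theorem 2), which in $\mathbb R$ with $0<s<1$ says the following. Let $B_i$ be balls in $\mathbb R$ with centers $z_i$ and radii $\rho_i\to0$, and let $B_i^s$ be the ball with center $z_i$ and radius $\rho_i^s$. If $\limsup B_i^s$ has full Lebesgue measure in every ball, then $\mathcal H^s(B\cap\limsup B_i)=\mathcal H^s(B)$ for every ball $B$. The second is Eilenberg's inequality (Federer, *Geometric Measure Theory*, 2.10.25), quoted in Step 4. In Steps 1–3 let $d=1$, so $s'=s$; put $m=n-1$ and, after a permutation of coordinates, $\mathcal L=\{(x,\alpha+x\beta)\}$ with $\kappa$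 as in Section 5.

**Step 1: truncation.** The aim is to replace $g$ by a smaller function for which $c_t\le\frac12$. Since $ns>m$, put
$$\lambda=\frac{ns-m}s>0,\quad\theta=\frac{ns-m}{s+m}>0,\quad\hat g(q)=\min(g(q),q^{-\theta}),\quad\hat\psi(q)=\big(\hat g(q)q^{-(1-s)}\big)^{1/s}.$$
The functions $\hat g$ and $\hat\psi$ are positive, nonincreasing and at most $1$. Since $\psi=(g\,q^{-(1-s)})^{1/s}$, we have $\hat\psi\le\psi$, and $\psi$ is nonincreasing too. Let $h(q)=q\,\hat g(q)\hat\psi(q)^m$. The exponent of $q$ in $h$, apart from $\hat g$, is $1-\frac{(1-s)m}s=\frac{s(1+m)-m}s=\lambda$, so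
$$h(q)=q^\lambda\hat g(q)^{(s+m)/s}=\min\big(q\,g(q)\psi(q)^m,\,1\big).$$
For the last equality, $\hat g=g$ gives $qg\psi^m$, and $\hat g=q^{-\theta}$ gives $q^{\lambda-\theta(s+m)/s}=1$. Now $g\psi^m=q^{1-s}\psi^{n-1+s}$ is nonincreasing with divergent sum, so by condensation $\sum_t2^tg(2^t)\psi(2^t)^m=\infty$, and hence $\sum_th(2^t)=\infty$.

**Step 2: applying Proposition 5.** Put $\varepsilon_t=\kappa\hat g(2^t)$ and $\sigma_{t,j}=\kappa\hat\psi(2^t)<1$, so $c_t=\kappa^nh(2^t)\le\frac12$. Apply Lemma 2 with $x_t=\hat g(2^t)\le2^{-\theta t}\to0$, this $\lambda$, $\omega=\frac{s+m}s$ and $a=\kappa^n$; its divergence hypothesis is $\sum h(2^t)=\infty$. Then (B1) and (B3) hold, (B2) holds with $K=2$ (take $\rho=1$), and $\delta_t=\varepsilon_t/c_t\le t^2\hat g(2^t)\le t^22^{-\theta t}\to0$, so (B4) holds after removing finitely many $t$.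

So for almost every $x$, which we take irrational, (6) is solvable for infinitely many $t\in T$. Infinitely many $q$ occur, since otherwise a fixed $q$ would satisfy $\|qx\|\le\kappa\hat g(2^t)$ for infinitely many $t$. For these $q\le2^t$ there are $p,r$ with
$$|q\alpha_j+p\beta_j-r_j|\le\kappa\hat\psi(2^t)\le\kappa\psi(q)\ \text{ for all }j,\qquad|qx-p|\le\kappa\hat g(2^t)\le\kappa g(q).$$
As $g(q)/q=(\psi(q)/q)^s$ and $\kappa<\kappa^s$,
$$\Big|x-\frac pq\Big|\le\kappa\Big(\frac{\psi(q)}q\Big)^s<\Big(\frac{\kappa\psi(q)}q\Big)^s.\tag{8}$$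

**Step 3: mass transference.** The aim is to pass from full measure for the large balls to infinite $\mathcal H^s$-measure for the small ones. Consider the balls $B(p/q,\kappa\psi(q)/q)$ over all pairs $(q,p)\in\mathbb N\times\mathbb Z$ such that $|p|\le q^2$ and some $r\in\mathbb Z^m$ satisfies $|q\alpha_j+p\beta_j-r_j|\le\kappa\psi(q)$ for all $j$. For each $q$ there are finitely many, and $\kappa\psi(q)/q\le\kappa\psi(1)/q\to0$, so the radii tend to $0$. For almost every $x\in\mathbb R$, the pairs from Step 2 satisfy (8) and have $|p/q|\le|x|+\kappa g(1)/q\le q$ for all large $q$. So $x$ lies in infinitely many of the balls with radii raised to the power $s$, and their limsup has full measure in $\mathbb R$. The Mass Transference Principle gives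
$$\mathcal H^s\big((0,1)\cap\limsup B(p/q,\kappa\psi(q)/q)\big)=\mathcal H^s((0,1))=\infty.$$
If $x$ is in this limsup, infinitely many $q$ occur, because each $q$ belongs to finitely many balls. For these $q$, whether the balls are open or closed, $|qx-p|\le\kappa\psi(q)<\psi(q)$, and by (5)
$$|q(\alpha_j+x\beta_j)-r_j|\le\kappa(1+|\beta|)\psi(q)=\tfrac12\psi(q)<\psi(q).$$
So $(x,\alpha+x\beta)\in\mathcal S_n(\psi)$. As $x\mapsto(x,\alpha+x\beta)$ is bi-Lipschitz, the case $d=1$ follows.

**Step 4: general $d$.** The aim is to integrate over parallel lines. Let $d\ge2$, fix a direction in $\mathcal L$, and let $f$ be the orthogonal projection of $\mathcal L$ onto the $(d-1)$-dimensional space of lines in that direction. Put $A=\mathcal L\cap\mathcal S_n(\psi)$. Since $d-s=1-s'$ and $n-d+s=n-1+s'$, the series in the hypothesis is the series of the case $d=1$ with exponent $s'$. So $\mathcal H^{s'}(A\cap f^{-1}(z))=\infty$ for every $z$. Eilenberg's inequality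
$$\int^*\mathcal H^{s'}(A\cap f^{-1}(z))\,dz\le C\,\mathcal H^{s'+d-1}(A)$$
has left side $\infty$, so $\mathcal H^s(A)=\infty$. $\blacksquare$

## 8. Necessity of divergence and monotonicity

**The divergence condition cannot be weakened.** Suppose $\sum\psi(q)^n<\infty$. In the unit cube the set $\{y:\|qy\|<\psi(q)\}$ has measure at most $(2\psi(q))^n$. By Borel–Cantelli and periodicity, $\mathcal S_n(\psi)$ is Lebesgue-null in $\mathbb R^n$. By Fubini, for every linear subspace $V$, almost every translate $\mathcal L$ of $V$ has $\mathcal L\cap\mathcal S_n(\psi)$ null in $\mathcal L$.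

**There is no convergence converse for individual subspaces.** Let $n\ge2$, $\mathcal L=\{0\}^{n-1}\times\mathbb R$ and $\psi(q)=1/q$. Then $\sum\psi(q)^n<\infty$. But for irrational $x$ Dirichlet's theorem gives infinitely many $q$ with $\|qx\|<1/q$, and the other coordinates contribute $0$. So almost every point of $\mathcal L$ lies in $\mathcal S_n(\psi)$.

**Monotonicity cannot be dropped, for any $1\le d<n$.** Let $\mathcal L=\{y:y_1=\dots=y_{n-d}=\frac12\}$, and let $\psi(q)=\frac14$ for odd $q$ and $\psi(q)=0$ for even $q$. Then $\sum\psi(q)^n=\infty$. For even $q$ the inequality $\|qy\|<0$ is impossible. For odd $q$ and $y\in\mathcal L$ we have $\|qy\|\ge\|q/2\|=\frac12>\frac14$. Hence $\mathcal L\cap\mathcal S_n(\psi)=\emptyset$.
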